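# Exponential point-to-set decay without a spectral gap for the Ising model on bounded-degree graphs

## 1. Does decay of correlations force a gap? Edges, cycles and trees

Let $G=(V,E)$ be a finite simple graph. The Ising model on $G$, with free boundary conditions and no external field, at inverse temperature $\beta\ge0$, is the measure $\mu_G(\sigma)\propto\prod_{\{v,w\}\in E}e^{\beta\sigma_v\sigma_w}$ on $\{-1,1\}^V$. The heat-bath Glauber dynamics picks each vertex at rate $1$ and resamples its spin from the conditional law given the other spins. Its generator is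
$$(\mathcal Lf)(\sigma)=\sum_{v}\sum_{a=\pm1}K[\sigma\to\sigma_v^a]\big(f(\sigma_v^a)-f(\sigma)\big),\qquad K[\sigma\to\sigma_v^a]=\frac{\mu_G(\sigma_v^a)}{\mu_G(\sigma_v^{+1})+\mu_G(\sigma_v^{-1})},$$
where $\sigma_v^a$ is $\sigma$ with the spin at $v$ set to $a$. Since $K$ is a conditional probability,
$$\mathcal Lf=\sum_v\big(E[f\mid\sigma_{V\setminus v}]-f\big),\qquad \mathcal E(f,f):=-E_{\mu_G}[f\,\mathcal Lf]=\sum_vE_{\mu_G}\big[\mathrm{Var}(f\mid\sigma_{V\setminus v})\big].\tag{1}$$
The chain is irreducible and reversible with respect to $\mu_G$. Its relaxation time $\tau_2(G)$ is the reciprocal of the spectral gap, so by the variational principle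
$$\tau_2(G)=\sup_{f\ \text{not constant}}\frac{\mathrm{Var}_{\mu_G}(f)}{\mathcal E(f,f)}.\tag{2}$$

Fix $\Delta$ and $\beta$, and let $\mathcal G$ be a family of finite graphs of maximum degree at most $\Delta$. Write $F_r(v)=\{w:d_G(v,w)\ge r\}$.

**Definition (uniform gap).** $\mathcal G$ has a *uniform spectral gap* if $\sup_{G\in\mathcal G}\tau_2(G)<\infty$.

**Definition (point-to-set decay).** $\mathcal G$ has *uniform exponential decay of point-to-set correlations* if there are $C,c>0$ such that for every $G\in\mathcal G$, every vertex $v$, every $r\ge1$ and every function $g$ of the spins on $F_r(v)$,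
$$|\mathrm{Cov}_{\mu_G}(\sigma_v,g)|\le Ce^{-cr}\sqrt{\mathrm{Var}_{\mu_G}(\sigma_v)\,\mathrm{Var}_{\mu_G}(g)}.\tag{3}$$

The following direction is known. If $\tau_2=O(1)$ along a family, then the correlation coefficient between any local function (one depending only on the spins in a fixed window) and the configuration at distance $\ge r$ from the window decays exponentially in $r$. In particular, a uniform gap implies (3). The question, posed in Noam Berger, Claire Kenyon, Elchanan Mossel and Yuval Peres, "Glauber Dynamics on Trees and Hyperbolic Graphs", arXiv:math/0308284 (2003), is the converse: does (3) imply a uniform gap? As pointed out there by F. Martinelli (personal communication), the converse fails in certain lattices if plus boundary conditions are allowed. Here the boundary is free.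

The first guess is **yes**. Hypothesis (3) is strong: it bounds the correlation of a spin with *every* function of the far spins, at every vertex. Slow dynamics seems to need a slow collective mode, and it is hard to see where one could hide. Let us test the guess. Throughout,
$$\theta=\tanh\beta,\qquad b=\Delta-1 ,$$
and $\langle\cdot\rangle_G$ is expectation under $\mu_G$. By spin flip $\langle\sigma_v\rangle_G=0$, so $\mathrm{Var}(\sigma_v)=1$.

**Example (one edge).** For $G=K_2$ we have $E[\sigma_1\mid\sigma_2]=\theta\sigma_2$, so $\mathcal L\sigma_1=\theta\sigma_2-\sigma_1$. Hence $\sigma_1+\sigma_2$ has eigenvalue $-(1-\theta)$, $\sigma_1-\sigma_2$ has eigenvalue $-(1+\theta)$, and $\sigma_1\sigma_2-\theta$ has eigenvalue $-2$. So $\tau_2=1/(1-\theta)$, and the slow mode is the sum of the spins.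

**Example (cycles).** On the $n$-cycle, let $1\le r\le n/2$ and let $s,s'$ be the spins at the two vertices at distance $r$ from $v$ (the same vertex if $r=n/2$). Summing out a path of length $r$ gives a factor proportional to $1+\theta^r\sigma_vs$. So $P(\sigma_v=\varepsilon\mid s,s')\propto(1+\varepsilon\theta^rs)(1+\varepsilon\theta^rs')$ and
$$E[\sigma_v\mid\sigma_{F_r(v)}]=\frac{\theta^r(s+s')}{1+\theta^{2r}ss'},$$
which is $0$ or at most $2\theta^r$ in modulus. By Cauchy–Schwarz, (3) holds with $Ce^{-cr}=2\theta^r$ (for $\theta>0$). For the dynamics, $E[\sigma_v\mid\text{neighbors }s,s']=\tfrac12\tanh(2\beta)(s+s')$, so $f=\sum_v\sigma_v$ satisfies $\mathcal Lf=-(1-\tanh2\beta)f$, a rate that does not depend on $n$. Theorem B below will show that the whole gap is bounded below uniformly in $n$. The guess passes.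

**Example ($b$-ary trees).** Let $T_n$ be the rooted tree of depth $n$ in which every vertex at depth $<n$ has $b\ge2$ children. On any tree,
$$\langle\sigma_v\sigma_w\rangle=\theta^{d(v,w)} .$$
Indeed $e^{\beta ss'}=\cosh\beta\,(1+\theta ss')$; expand the product over edges, and the only edge set whose odd-degree vertices are exactly $v,w$ is the path between them. Let $v$ be the root and $g$ the sum of the spins on the $b^n$ leaves. A given leaf has $(b-1)b^{k-1}$ leaves at distance $2k$ from it. With $q=b\theta^2$,
$$\mathrm{Cov}(\sigma_v,g)=b^n\theta^n,\qquad \mathrm{Var}(g)=b^n\Big(1+\tfrac{b-1}{b}\sum_{k=1}^nq^k\Big),\qquad \frac{\mathrm{Cov}(\sigma_v,g)^2}{\mathrm{Var}(g)}=\frac{q^n}{1+\frac{b-1}b\sum_{k=1}^nq^k}.\tag{4}$$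
If $q\ge1$ the last ratio is at least $q^n/(1+nq^n)\ge1/(n+1)$, so (3) fails, although each single correlation $\theta^n$ with a leaf is exponentially small. This shows how much stronger point-to-set decay is than point-to-point decay. If $q<1$, then (3) does hold on all $T_n$ (Lemma 4), and we shall see that $\tau_2(T_n)$ is bounded in $n$ (Lemma 2 with Theorem B). Again the guess passes.

Nevertheless the answer is **no**, and a counterexample exists already for $\Delta=3$, $\theta=\frac12$.

## 2. The covariance matrix and the three theorems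

Let $M_G=(\langle\sigma_v\sigma_w\rangle_G)_{v,w\in V}$ be the covariance matrix of the spins and $\lambda(G)$ its largest eigenvalue. Let $N_j(G)$ be the maximum over $v$ of the number of non-backtracking walks of length $j$ from $v$, with $N_0=1$. (A walk is non-backtracking if it never crosses the same edge twice in a row.) $S_r(v)$ and $B(v,r)$ are spheres and balls. For $K_2$: $\lambda=1+\theta$, $N_1=1$, $N_2=0$.

**Theorem A (the converse is false).** Let $\Delta\ge3$ and $\beta>0$ with $(\Delta-1)\tanh\beta\ge1$. There is a family of finite connected graphs of maximum degree $\le\Delta$ which has uniform exponential decay of point-to-set correlations at inverse temperature $\beta$, but $\sup\tau_2=\infty$. In fact $\tau_2(G)\ge c\log|V(G)|$ along the family with $|V(G)|\to\infty$; and if moreover $b\theta>1$ and $\theta\ne b^{-1/2}$, one can have $\tau_2(G)\ge|V(G)|^c$ for some $c>0$. The decay also holds for functions of any bounded window (Proposition 7).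

**Theorem B (what controls the gap).** For every finite $G$ of maximum degree $\le\Delta$ and every $\beta\ge0$,
$$\lambda(G)\le\tau_2(G)\le e^{2\beta\Delta\lambda(G)} .$$
So a family has a uniform spectral gap iff $\sup_G\lambda(G)<\infty$.

**Theorem C (classification).** Fix $\Delta\ge1$, $\beta\ge0$. The implication "uniform exponential point-to-set decay $\Rightarrow$ uniform gap" holds for all families of maximum degree $\le\Delta$ iff $(\Delta-1)\tanh\beta<1$, and in that case every such family has a uniform gap. For arbitrary $\beta$, the implication holds for families with $\sup_{G,v}\sum_r|S_r(v)|e^{-cr}<\infty$, where $c$ is the decay rate in the hypothesis; in particular it holds under uniform subexponential growth.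

For $K_2$, Theorem B reads $1+\theta\le\frac1{1-\theta}=\frac{1+e^{2\beta}}2\le e^{2\beta(1+\theta)}$, which is visibly true.

We use these published facts, all for ferromagnetic Ising models on finite graphs.

* **Griffiths I, II.** In zero field, $\langle\sigma_A\rangle\ge0$ for $\sigma_A=\prod_{v\in A}\sigma_v$, and $\langle\sigma_A\rangle$ is nondecreasing in each coupling. In particular, deleting edges can only lower $\langle\sigma_A\rangle$.
* **GHS** (Griffiths–Hurst–Sherman, J. Math. Phys. 11 (1970)). $\partial^2\langle\sigma_u\rangle_h/\partial h_w\partial h_{w'}\le0$ for fields $h\ge0$.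
* **FKG.** In any field $h\in\mathbb R^V$, increasing functions are nonnegatively correlated.
* **Ding–Song–Sun** (*A new correlation inequality for Ising models with external fields*, PTRF 186 (2023)). For every $h\in\mathbb R^V$, $\langle\sigma_u\sigma_v\rangle_h-\langle\sigma_u\rangle_h\langle\sigma_v\rangle_h\le\langle\sigma_u\sigma_v\rangle_0$.

The last two serve only for the upper bound in Theorem B, and so for the positive half of Theorem C. We also need two facts about symmetric matrices with nonnegative entries.

* **(P1)** If $0\le M\le M'$ entrywise, then $\lambda_{\max}(M)\le\lambda_{\max}(M')$ and $\|M\|\le\lambda_{\max}(M')$. Indeed $|x^TMx|\le|x|^TM|x|\le|x|^TM'|x|$, with $|x|$ the vector of absolute values.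
* **(P2)** If $M\ge0$ and some vector $x$ with all entries positive satisfies $Mx\le\Lambda x$, then $\lambda_{\max}(M)\le\Lambda$. If $y$ is a top eigenvector, then $|y|$ has at least the Rayleigh quotient of $y$, so it is a top eigenvector too; thus we may take $y\ge0$, and $\lambda_{\max}\,y\cdot x=y\cdot Mx\le\Lambda\,y\cdot x$ with $y\cdot x>0$. With $x=\mathbf 1$: $\lambda_{\max}$ is at most the maximal row sum.

**Lemma 1.** $\tau_2(G)\ge\lambda(G)$.

*Proof.* Let $x$ be a unit top eigenvector of $M_G$ and $f=\sum_vx_v\sigma_v$. Then $\mathrm{Var}(f)=x^TM_Gx=\lambda(G)$. Given $\sigma_{V\setminus v}$, only the term $x_v\sigma_v$ is random, so $\mathrm{Var}(f\mid\sigma_{V\setminus v})\le x_v^2$ and $\mathcal E(f,f)\le\sum_vx_v^2=1$. Use (2). $\square$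

A counterexample thus needs only one thing on the dynamical side: $\lambda(G)\to\infty$.

## 3. Row sums against the top eigenvalue

Let us try to prove "yes". By Theorem B the goal is a bound on $\lambda$. Take $g=\sigma_w$ in (3): $\langle\sigma_v\sigma_w\rangle\le Ce^{-cr}$ when $d(v,w)=r$. By (P2) with $x=\mathbf1$,
$$\lambda(G)\le\max_v\sum_w\langle\sigma_v\sigma_w\rangle_G\le1+C\sup_v\sum_{r\ge1}|S_r(v)|\,e^{-cr}.\tag{5}$$
If spheres grow subexponentially this is bounded, and the guess is right. If $|S_r(v)|$ grows like $b^r$ and $e^{-c}\ge1/b$, the sum diverges with the size of $G$, and the argument stops here.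

Is the loss real? On the tree $T_n$ the row sum at the root is $\sum_{k\le n}(b\theta)^k$, which is unbounded once $b\theta\ge1$. But on trees the row sums are misleading.

**Lemma 2 (trees).** Let $U$ be a finite rooted tree in which every vertex has at most $A\rho^j$ descendants exactly $j$ generations below it ($j\ge0$), where $A,\rho\ge1$. Let $0<\theta<1$ and $q=\rho\theta^2<1$. Then $\lambda(U)\le A/(1-\sqrt q)^2$.

*Proof.* Let $|w|$ be the depth of $w$ and use the weight $x_w=\rho^{-|w|/2}$ in (P2). Fix $v$ and sort the vertices $w$ by the number $i$ of generations from $v$ up to the last common ancestor and the number $j$ from there down to $w$. Then $d(v,w)=i+j$, $|w|=|v|-i+j$, and for given $i,j$ there are at most $A\rho^j$ such $w$. Hence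
$$\sum_w\theta^{d(v,w)}\rho^{-|w|/2}\le\sum_{i,j\ge0}A\rho^j\,\theta^{i+j}\rho^{-(|v|-i+j)/2}=A\rho^{-|v|/2}\Big(\sum_{i\ge0}(\theta\sqrt\rho)^i\Big)^2=\frac{A}{(1-\sqrt q)^2}\,\rho^{-|v|/2},$$
since $\theta\sqrt\rho=\sqrt q$. $\square$

For the binary tree at $\theta=\frac12$ we may take $A=1$, $\rho=2$, $q=\frac12$: $\lambda(T_n)\le(1-2^{-1/2})^{-2}<12$ at every depth, though the row sum at the root is $n+1$. Vertices with a large row sum are rare in a tree; most vertices are near the leaves.

In a *regular* graph every vertex is like the root. Let $H$ be $\Delta$-regular of girth at least $m$ and $J=\lfloor(m-1)/2\rfloor$. For $1\le j\le J$ each sphere $S_j(x)$ has $\Delta b^{j-1}\ge b^j$ points, and $\langle\sigma_x\sigma_y\rangle_H\ge\theta^{d(x,y)}$ by Griffiths II (keep only a shortest path). Testing $M_H$ with the constant vector gives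
$$\lambda(H)\ge\frac1{|V|}\sum_{x,y}\langle\sigma_x\sigma_y\rangle_H\ge\sum_{j=0}^J(b\theta)^j ,$$
at least $J+1\ge m/2$ when $b\theta\ge1$. So take $1/b\le\theta<b^{-1/2}$: locally $H$ is a tree with $q=b\theta^2<1$, which forgets its root exponentially fast, but $\lambda(H)\to\infty$ with $m$. The natural candidate for a counterexample is $H$ itself.

What must be shown is (3) for $H$. Let $\gamma$ be the girth and look at a ball of radius $s\le\gamma/6$ around $v$: it is a tree, but the spins on its boundary sphere $S$ are also coupled through the outside. We need the correlations of two points of $S$ *through the outside* to be small. Two such points are at distance about $\frac23\gamma$ in the outside graph. One can expand a correlation in walks from one endpoint; this gains $\theta^j$ and costs $N_j\approx b^j$ terms, a factor $(b\theta)^j\ge1$ in all, which is useless. Expanding from *both* endpoints gains $\theta^{2j}$ and leaves a double sum $\sum_{u\in P,u'\in P'}\langle\sigma_u\sigma_{u'}\rangle$, which by the definition of $\lambda$ is at most $\lambda\sqrt{|P||P'|}\approx\lambda b^j$.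 The total is $\lambda(G)(b\theta^2)^j=\lambda(G)q^j$ with $j\approx\gamma/3$. This is exponentially small **provided $\lambda(G)$ is not too large**. For $H$ we have a lower bound on $\lambda$ but no useful upper bound: the trivial bound is $\lambda\le|V|$, and $|V|q^{\gamma/3}\ge b^{\gamma/2-1}b^{-\gamma/3}=b^{\gamma/6-1}\to\infty$. This is the exact point where the candidate gets stuck.

The way past it is not to estimate $\lambda(H)$ at all. We want $\lambda$ to be large, but anything up to $q^{-\gamma/12}$ is allowed, so the target is a huge interval. A spanning tree of $H$ has bounded $\lambda$ by Lemma 2, and $H$ has $\lambda\ge m/2$. Add the missing edges one at a time. One edge multiplies the measure by a density at most $1+\theta$, so $\lambda$ at most doubles per edge. Hence $\lambda$ cannot jump over the interval: stop at the first graph with $\lambda\ge m/2$.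

Two points remain. For $\theta\ge b^{-1/2}$ the ball remembers its root, by (4); we shall subdivide edges to lower the branching. And the proof of (3) must be carried out. Its parts are a walk expansion (Section 4), the tree estimate (Section 5) and the comparison of a ball with a tree (Section 6).

## 4. Correlations bounded by non-backtracking walks

**Lemma 3.** Let $v\ne w$.

(a) $\langle\sigma_v\sigma_w\rangle_G\le\theta\sum_{u\sim v}\langle\sigma_u\sigma_w\rangle_{G-vu}$.

(b) If $d_G(v,w)\ge j$, then $\langle\sigma_v\sigma_w\rangle_G\le\theta^j\sum_\omega\langle\sigma_{\omega_j}\sigma_w\rangle_G$, summed over non-backtracking walks $\omega$ of length $j$ from $v$.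

(c) If $\mathrm{girth}(G)>2j$ and $d_G(v,w)\ge2j$, then $\langle\sigma_v\sigma_w\rangle_G\le\lambda(G)\,N_j(G)\,\theta^{2j}$.

*Proof of (a).* The purpose is to free $v$ by removing its edges one by one. For an edge $e=vu$, since $e^{\beta ss'}=\cosh\beta\,(1+\theta ss')$,
$$\langle\sigma_v\sigma_w\rangle_G=\frac{\langle\sigma_v\sigma_w(1+\theta\sigma_v\sigma_u)\rangle_{G-e}}{\langle1+\theta\sigma_v\sigma_u\rangle_{G-e}}=\frac{\langle\sigma_v\sigma_w\rangle_{G-e}+\theta\langle\sigma_u\sigma_w\rangle_{G-e}}{1+\theta\langle\sigma_v\sigma_u\rangle_{G-e}}\le\langle\sigma_v\sigma_w\rangle_{G-e}+\theta\langle\sigma_u\sigma_w\rangle_{G-e},\tag{6}$$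
because the denominator is at least $1$ and the numerator is nonnegative, by Griffiths I. (If $u=w$, the last term is just $\theta$.) Remove the edges $e_1,e_2,\dots$ at $v$ in turn, $e_i=vu_i$, applying (6) to the first term each time. At the end $v$ is isolated and $\langle\sigma_v\sigma_w\rangle=0$. The term created at step $i$ is $\theta\langle\sigma_{u_i}\sigma_w\rangle_{G-e_1-\dots-e_i}\le\theta\langle\sigma_{u_i}\sigma_w\rangle_{G-e_i}$ by Griffiths II.

*Proof of (b).* We iterate (a) at the moving endpoint. By induction on $i\le j$,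
$$\langle\sigma_v\sigma_w\rangle_G\le\theta^i\sum_\omega\langle\sigma_{\omega_i}\sigma_w\rangle_{G-E(\omega)},$$
summed over walks $\omega$ of length $i$ from $v$ that never reuse an edge, with $E(\omega)$ the set of their edges. For $i=0$ this is an identity. If it holds for $i<j$, then $\omega_i\ne w$ because $d_G(v,\omega_i)\le i<j\le d_G(v,w)$; so (a) applies to $\omega_i$ in the graph $G-E(\omega)$, and each term extends the walk by an edge not yet used. At $i=j$ restore all edges by Griffiths II. A walk that never reuses an edge is non-backtracking, and all terms are nonnegative, so we may sum over all non-backtracking walks.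

*Proof of (c).* For $j=0$ the claim is $\langle\sigma_v\sigma_w\rangle_G\le\lambda(G)$, true since $\lambda(G)\ge1$ (test $M_G$ with a unit coordinate vector). Let $j\ge1$. First, distinct non-backtracking walks of length $j$ from $v$ have distinct endpoints. Suppose two had the same endpoint. Their union has at most $2j$ edges. If it contained no cycle it would be a tree, in which a non-backtracking walk is the unique path between its ends, and the two walks would coincide. So it contains a cycle of length at most $2j$, against the girth.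

Let $P,P'$ be the sets of endpoints of these walks from $v$ and from $w$; so $|P|,|P'|\le N_j$. By (b) from $v$, $\langle\sigma_v\sigma_w\rangle_G\le\theta^j\sum_{u\in P}\langle\sigma_u\sigma_w\rangle_G$. For $u\in P$ we have $d(u,w)\ge2j-j=j\ge1$, so (b) applies again, from $w$: $\langle\sigma_w\sigma_u\rangle_G\le\theta^j\sum_{u'\in P'}\langle\sigma_{u'}\sigma_u\rangle_G$. Together,
$$\langle\sigma_v\sigma_w\rangle_G\le\theta^{2j}\,\mathbf1_P^TM_G\mathbf1_{P'}\le\theta^{2j}\lambda(G)\sqrt{|P||P'|}\le\lambda(G)N_j(G)\theta^{2j}.\qquad\square\tag{7}$$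

## 5. How much the boundary of a tree knows about its root

**Lemma 4.** Let $U$ be a finite tree rooted at $v$, $S$ the set of vertices at depth $s\ge1$, and $\varphi=E_{\mu_U}[\sigma_v\mid\sigma_S]$. Then $E_{\mu_U}[\varphi^2]\le|S|\theta^{2s}$.

For the trees $T_n$ of Section 1, re-rooted at any $v$, we have $|S_r(v)|\le\Delta b^{r-1}$, so $E[\varphi^2]\le\frac\Delta b q^r$. With Cauchy–Schwarz this is (3) whenever $q=b\theta^2<1$, as promised.

*Proof.* **Step 1: set up a recursion over generations.** The marginal of $\mu_U$ on a subtree is the free Ising measure of that subtree: sum out leaves one by one, each sum being the constant $2\cosh\beta$. For $x$ of depth $\le s$ let $U_x$ be its descendant subtree ($x$ included), $\varphi_x=E_{\mu_{U_x}}[\sigma_x\mid\sigma_{S\cap U_x}]$ and $q_x=E[\varphi_x^2]$. If $x\in S$ then $q_x=1$; if $S\cap U_x=\emptyset$ then $q_x=0$. We claim that for $x$ of depth $<s$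
$$q_x\le\theta^2\sum_{y\text{ child of }x}q_y.\tag{8}$$
Iterating from the root down to depth $s$ gives $q_v\le\theta^{2s}|S|$.

**Step 2: what one child tells.** In the tree formed by $x$ and $U_y$, $x$ is a leaf attached to $y$, so $E[\sigma_x\mid\sigma_{U_y}]=\theta\sigma_y$ and $E[\sigma_x\mid\sigma_{S\cap U_y}]=\theta\varphi_y$. Its second moment is $\theta^2q_y$. The observations $\sigma_{S\cap U_y}$, for different $y$, are conditionally independent given $\sigma_x$. So (8) follows once we know that second moments of posteriors are subadditive.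

**Step 3: combine two independent observations.** Let $Y_1,Y_2$ be conditionally independent given a uniform sign $\sigma$, and let $\psi_i=E[\sigma\mid Y_i]$ satisfy $|\psi_i|<1$ and have a symmetric law. We claim $E\big[E[\sigma\mid Y_1,Y_2]^2\big]\le E\psi_1^2+E\psi_2^2$. By Bayes, $P(Y_i=y\mid\sigma=\varepsilon)=P(Y_i=y)(1+\varepsilon\psi_i(y))$. Averaging over $\varepsilon=\pm1$, the joint law of $(Y_1,Y_2)$ has density $\frac12\sum_\varepsilon(1+\varepsilon\psi_1)(1+\varepsilon\psi_2)=1+\psi_1\psi_2$ with respect to the product of the marginals, and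
$$E[\sigma\mid Y_1,Y_2]=\frac{\frac12\sum_\varepsilon\varepsilon(1+\varepsilon\psi_1)(1+\varepsilon\psi_2)}{1+\psi_1\psi_2}=\frac{\psi_1+\psi_2}{1+\psi_1\psi_2}.$$
Thus the left side is $E_{\rm prod}\big[\frac{(\psi_1+\psi_2)^2}{1+\psi_1\psi_2}\big]$. Under the product law the signs of $\psi_1,\psi_2$ may be replaced by independent uniform signs. With $\alpha=|\psi_1|$, $\alpha'=|\psi_2|$, averaging over signs turns the integrand into
$$\frac12\Big[\frac{(\alpha+\alpha')^2}{1+\alpha\alpha'}+\frac{(\alpha-\alpha')^2}{1-\alpha\alpha'}\Big]=\frac{\alpha^2+\alpha'^2-2\alpha^2\alpha'^2}{1-\alpha^2\alpha'^2}\le\alpha^2+\alpha'^2,$$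
where the inequality holds because
$$(\alpha^2+\alpha'^2)(1-\alpha^2\alpha'^2)-(\alpha^2+\alpha'^2-2\alpha^2\alpha'^2)=\alpha^2\alpha'^2(2-\alpha^2-\alpha'^2)\ge0.$$

**Step 4: add the children one at a time.** Every observation is a set of spins. A global spin flip preserves the law and reverses the sign of the posterior, so all posteriors are symmetric. Each starts with modulus $|\theta\varphi_y|\le\theta<1$ (also when $y\in S$), and $\frac{\psi_1+\psi_2}{1+\psi_1\psi_2}$ lies in $(-1,1)$ when $\psi_1,\psi_2$ do. So Step 3 applies repeatedly and proves (8). $\square$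

## 6. Large girth and moderate $\lambda$ give point-to-set decay

**Proposition 5.** Let $A,K\ge1$, $\rho>1$, $0<\theta<1$ with $q:=\rho\theta^2<1$. There are $\gamma_0,C,c>0$ depending only on $(A,K,\rho,\theta)$ such that every finite connected graph $G$ with girth $\gamma\in[\gamma_0,\infty)$,
$$N_j(G)\le A\rho^j\ (j\ge0),\qquad\mathrm{diam}(G)\le K\gamma,\qquad\lambda(G)\le q^{-\gamma/12},$$
satisfies the point-to-set bound (3) with constants $C,c$.

*Proof.* The radius of the ball is a small multiple $\delta\gamma$ of the girth, small enough that $|S|^2$ costs at most $q^{-\gamma/12}$. Let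
$$\delta=\min\Big(\frac16,\frac{\log(1/q)}{24\log\rho}\Big),\qquad\text{so that }\rho^{2\delta}\le q^{-1/12},$$
and choose $\gamma_0$ with $\delta\gamma_0\ge1$ and $A^3q^{\gamma_0/6-1}\le\frac45$.

**Step 1: write the law on a ball as a reweighted tree measure.** Fix $v$ and $1\le s\le\delta\gamma$, and put $S=S_s(v)$. Let $U$ be the graph induced on $B(v,s)$. If $U$ contained an edge outside a breadth-first tree from $v$, there would be a cycle of length at most $2s+1$; but $\gamma\ge6s>2s+1$. So $U$ is a tree. Let $G'=G-E(U)$. All neighbors of a vertex of $B(v,s-1)$ lie in $B(v,s)$, so these vertices are isolated in $G'$. Let $\nu$ be the law of $\sigma_S$ under $\mu_{G'}$ and $D(\tau)=2^{|S|}\nu(\tau)$. The weight of $\mu_G$ is the product of the weights for $U$ and for $G'$. Summing out the spins outside $U$, the $G'$-weight becomes a function of $\sigma_S$ alone, proportional to $\nu(\sigma_S)$. Hence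
$$\mu_G(\sigma_U)=\mu_U(\sigma_U)\,\frac{D(\sigma_S)}{E_{\mu_U}[D(\sigma_S)]}.\tag{9}$$

**Step 2: correlations on $S$ through the outside are tiny.** Let $u\ne u'\in S$. A $G'$-path from $u$ to $u'$ and the $U$-path between them, of length $\le2s$, are edge-disjoint, so their union has all degrees even and contains a cycle. Therefore $d_{G'}(u,u')\ge\gamma-2s\ge\frac23\gamma$. Put $j=\lfloor\gamma/3\rfloor$. Then $d_{G'}(u,u')\ge2j$, $\mathrm{girth}(G')\ge\gamma>2j$ and $N_j(G')\le N_j(G)$. By Griffiths, $0\le M_{G'}\le M_G$ entrywise, so $\lambda(G')\le\lambda(G)$ by (P1). Lemma 3(c) in $G'$ gives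
$$\langle\sigma_u\sigma_{u'}\rangle_{G'}\le\eta:=\lambda(G)\,A\,q^{\lfloor\gamma/3\rfloor}\le A\,q^{\gamma/3-\gamma/12-1}.\tag{10}$$
Also $|S|\le N_s\le A\rho^{\delta\gamma}$, so $|S|^2\le A^2q^{-\gamma/12}$ and
$$|S|^2\eta\le A^3q^{\gamma/3-\gamma/12-\gamma/12-1}=A^3q^{\gamma/6-1}\le\tfrac45.$$

**Step 3: pass from pair correlations to the whole density, $|D-1|\le\frac12$.** From $\nu(\tau)=E_{\mu_{G'}}\prod_{u\in S}\frac{1+\sigma_u\tau_u}2$ we get $D(\tau)=\sum_{Y\subseteq S}\langle\sigma_Y\rangle_{G'}\tau^Y$, where $\tau^Y=\prod_{u\in Y}\tau_u$. The coefficients are nonnegative (Griffiths I), and that of $Y=\emptyset$ is $1$. Hence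
$$|D(\tau)-1|\le\sum_{Y\ne\emptyset}\langle\sigma_Y\rangle_{G'}=D(+)-1,$$
with $+$ the all-plus configuration. So only $D(+)$ has to be bounded. Enumerate $S=\{u_1,\dots,u_p\}$. By the chain rule, and since $2P(\sigma=+)=1+E\sigma$ for a sign,
$$D(+)=\prod_{i=1}^p\big(1+E_{\mu_{G'}}[\sigma_{u_i}\mid\sigma_{u_l}=+,\ l<i]\big).$$
Now GHS bounds the effect of many plus spins by the sum of their single effects. For $W=\{u_l:l<i\}$ and $h\in[0,\infty)^W$ let $\Phi(h)=\langle\sigma_{u_i}\rangle_{G',h}$. Then $\Phi(0)=0$, and by GHS each $\partial_w\Phi$ is nonincreasing in every coordinate. So for $x,y\in[0,\infty)^W$,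
$$\Phi(x+y)-\Phi(x)=\int_0^1\nabla\Phi(x+ty)\cdot y\,dt\le\int_0^1\nabla\Phi(ty)\cdot y\,dt=\Phi(y),$$
that is, $\Phi$ is subadditive. Apply this to a field constant on $W$, written as a sum of one-site fields, and let the constant tend to $+\infty$; a field $+\infty$ at a site conditions its spin to be $+$. Since $E[\sigma_{u_i}\mid\sigma_{u_l}=+]=\langle\sigma_{u_i}\sigma_{u_l}\rangle_{G'}$ by spin-flip symmetry,
$$E_{\mu_{G'}}[\sigma_{u_i}\mid\sigma_W=+]\le\sum_{l<i}\langle\sigma_{u_i}\sigma_{u_l}\rangle_{G'}\le(i-1)\eta.$$
Hence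
$$D(+)\le\exp\Big(\sum_{i=1}^p(i-1)\eta\Big)\le e^{|S|^2\eta/2}\le e^{2/5}<\tfrac32,$$
and $\frac12\le D\le\frac32$ everywhere.

**Step 4: transfer the tree estimate to $G$.** By (9) and Step 3, $\mu_G|_U$ and $\mu_U$ have mutual densities at most $\frac{3/2}{1/2}=3$. The density in (9) depends only on $\sigma_S$, so $\varphi:=E_{\mu_G}[\sigma_v\mid\sigma_S]=E_{\mu_U}[\sigma_v\mid\sigma_S]$. Also $E_{\mu_G}\varphi=0$. With Lemma 4,
$$\mathrm{Var}_{\mu_G}\big(E[\sigma_v\mid\sigma_{S_s(v)}]\big)\le3E_{\mu_U}[\varphi^2]\le3A\rho^s\theta^{2s}=3Aq^s\qquad(1\le s\le\delta\gamma).\tag{11}$$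

**Step 5: all distances $r$.** For $g=g(\sigma_{F_r(v)})$ we have $\mathrm{Cov}(\sigma_v,g)=\mathrm{Cov}(E[\sigma_v\mid\sigma_{F_r(v)}],g)$, so it suffices to bound $R_r:=\mathrm{Var}(E[\sigma_v\mid\sigma_{F_r(v)}])$, recalling $\mathrm{Var}(\sigma_v)=1$. By the Markov property $E[\sigma_v\mid\sigma_{F_r(v)}]=E[\sigma_v\mid\sigma_{S_r(v)}]$.

* If $r\le\delta\gamma$, then (11) gives $R_r\le3Aq^r$.
* If $r>\mathrm{diam}(G)$, then $F_r(v)=\emptyset$, $g$ is constant and the covariance is $0$.
* If $\delta\gamma<r\le K\gamma$, let $s=\lfloor\delta\gamma\rfloor\ge1$. Then $F_r(v)\subset F_s(v)$, and conditioning on fewer spins lowers the variance: $R_r\le3Aq^s\le3Aq^{-1}q^{\delta\gamma}\le3Aq^{-1}q^{\delta r/K}$.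

As $\delta/K\le1$, in all cases $R_r\le3Aq^{-1}q^{\delta r/K}$. So (3) holds with $C=\sqrt{3A/q}$ and $c=\frac{\delta}{2K}\log(1/q)$. $\square$

## 7. Regular graphs with diameter at most girth

Proposition 5 needs the diameter to be comparable to the girth.

**Lemma 6.** For $\Delta\ge3$ and $m\ge3$ there is a finite connected $\Delta$-regular graph $H_m$ with girth $\ge m$ and diameter $\le m$.

*Proof.* **Step 1: some finite $\Delta$-regular graph has girth $>m$.** Let $X$ be the ball of radius $m$ about a root in the $\Delta$-regular tree, its edges properly colored with $\Delta$ colors. Let $\pi_c$ be the involution of $X$ that exchanges the endpoints of each $c$-colored edge and fixes the other points. Take a word $\pi_{c_1}\cdots\pi_{c_i}$ with $1\le i\le m$ and no two consecutive colors equal, and apply it to the root. Each letter moves the current point, at depth $<m$, along the edge of a color different from the one just used, hence away from the root. The image is at distance $i$, so the word is not the identity. In particular the $\pi_c$ are distinct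 and nontrivial, so the Cayley graph of $\langle\pi_1,\dots,\pi_\Delta\rangle\le\mathrm{Sym}(X)$ with these generators is simple and $\Delta$-regular. A cycle of length $i$ in it spells a word of length $i$ equal to the identity with no two consecutive colors equal; so $i>m$.

**Step 2: a smallest one has small diameter.** Let $H$ be a $\Delta$-regular graph of girth $\ge m$ with the minimum number of vertices. Suppose $d(u,v)\ge m+1$ ($\ge4$) for some $u,v$, possibly $d(u,v)=\infty$. Let $u_1,\dots,u_\Delta$ and $v_1,\dots,v_\Delta$ be their neighbors. These $2\Delta$ vertices are distinct and no $u_i$ is adjacent to a $v_j$, because $d(u,v)\ge4$. Delete $u,v$ and add the edges $u_iv_i$, a matching of new edges. The result is simple and $\Delta$-regular with two fewer vertices. Consider a cycle in it.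

* With no new edge, it is a cycle of $H$, of length $\ge m$.
* With exactly one new edge $u_iv_i$, the rest is a $u_i$–$v_i$ path in $H$, of length $\ge d(u,v)-2\ge m-1$; the total is $\ge m$.
* With at least two new edges, there are at least two segments between consecutive new edges, each joining endpoints of two different new edges. A segment joining two distinct neighbors of $u$ has length $\ge m-2$, since closing it through $u$ gives a cycle of $H$; likewise for $v$. A segment joining a $u_i$ and a $v_j$ has length $\ge d(u,v)-2\ge m-1$. The total is $\ge2(m-2)+2\ge m$.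

So the new graph has girth $\ge m$, against minimality. Hence all distances in $H$ are at most $m$. $\square$

## 8. Adding edges until $\lambda$ reaches $m/2$: proof of Theorem A

**Step 1: choose the subdivision length.** Let $b\theta\ge1$, $\theta<1$; thus $b\ge2$. We want branching $\rho$ per step with $\rho\theta^2<1$, so that balls forget their centers, and still growth at least $1$ per block of $\ell$ steps, so that $\lambda$ is large at the end. The intervals $[b^{-1/\ell},b^{-1/(2\ell)})$, $\ell\ge1$, cover $[b^{-1},1)$: their left ends increase to $1$, and the next left end satisfies $b^{-1/(\ell+1)}\le b^{-1/(2\ell)}$ since $\ell+1\le2\ell$. Fix $\ell$ with $\theta$ in the $\ell$-th interval and put $\rho=b^{1/\ell}>1$. Then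
$$b\theta^\ell\ge1,\qquad q:=\rho\theta^2<1.\tag{12}$$
For $1/b\le\theta<b^{-1/2}$, for example $\Delta=3$ and $\theta=\frac12$, take $\ell=1$; then there is no subdivision below.

**Step 2: define the chain of graphs.** Let $m$ be large and $H=H_m$. Let $T$ be a breadth-first spanning tree of $H$ from a root $o$; its depth is at most $m$, so $\mathrm{diam}\,T\le2m$. Add the remaining edges of $H$ one at a time: $T=\Gamma_0\subset\Gamma_1\subset\dots\subset\Gamma_N=H$. Let $G_i$ be $\Gamma_i$ with each edge replaced by a path of length $\ell$, and $\Lambda_i=\lambda(G_i)$.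

**Step 3: geometry of $G_i$, for Proposition 5.** The maximum degree is at most $\Delta$. For $i\ge1$, $G_i$ contains a cycle and its girth $\gamma_i$ lies in $[\ell m,\infty)$. Each vertex is within $\ell/2$ of a vertex of $H$, so $\mathrm{diam}(G_i)\le2m\ell+\ell\le3\ell m\le3\gamma_i$ for $i\ge1$. Next, for every $i\ge0$, count non-backtracking walks of length $j\ge1$. The first step has at most $\Delta$ choices. Afterwards there is one choice at a subdivision vertex and at most $b$ at any other vertex. Non-subdivision vertices are met at times spaced by $\ell$, so at times $1,\dots,j-1$ there are at most $\lceil(j-1)/\ell\rceil\le j/\ell+1$ of them. Hence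
$$N_j(G_i)\le\Delta\,b^{j/\ell+1}\le A\rho^j,\qquad A=\Delta^2 .$$

**Step 4: the start, $\Lambda_0\le\Lambda_*:=A/(1-\sqrt q)^2$.** $G_0$ is a tree. Rooted at $o$, each vertex has at most $N_j(G_0)\le A\rho^j$ descendants $j$ generations below it. Apply Lemma 2.

**Step 5: the end, $\Lambda_N\ge m/2$.** By Griffiths II (keep only a shortest path), $\langle\sigma_x\sigma_y\rangle_{G_N}\ge\theta^{\ell d_H(x,y)}$ for $x,y\in V(H)$. Let $J=\lfloor(m-1)/2\rfloor$. For $1\le j\le J$ the girth of $H$ exceeds $2j$, so the $\Delta b^{j-1}$ non-backtracking walks of length $j$ from $x$ have distinct endpoints; these are at distance exactly $j$, since a shorter path to the same endpoint would create a cycle of length $<2j$. So $|S^H_j(x)|=\Delta b^{j-1}\ge b^j$. Test $M_{G_N}$ with the indicator of $V(H)$: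
$$\Lambda_N\ge\frac1{|V(H)|}\sum_{x,y\in V(H)}\theta^{\ell d_H(x,y)}\ge\sum_{j=0}^J(b\theta^\ell)^j\ge J+1\ge\frac m2.\tag{13}$$

**Step 6: no jumps, $\Lambda_{i+1}\le2(\Lambda_i+\ell)$.** $G_{i+1}$ arises from $G_i$ by attaching a pendant path with $\ell-1$ new vertices and then adding one edge.

Attach a pendant vertex $p$ to a graph with top eigenvalue $\lambda$. The marginal on the old spins does not change. For $f_0=\sum_va_v\sigma_v$ over old vertices and $a\in\mathbb R$,
$$E(f_0+a\sigma_p)^2\le\big(\sqrt{E f_0^2}+|a|\big)^2\le\big(\sqrt\lambda\,\|(a_v)\|+|a|\big)^2\le(\lambda+1)\big(\|(a_v)\|^2+a^2\big),$$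
by Minkowski and Cauchy–Schwarz. So $\lambda$ increases by at most $1$.

Add an edge $e=xy$ to a graph $G$. Then
$$\frac{d\mu_{G+e}}{d\mu_G}=\frac{1+\theta\sigma_x\sigma_y}{1+\theta\langle\sigma_x\sigma_y\rangle_G}\le1+\theta ,$$
so $E_{\mu_{G+e}}f^2\le(1+\theta)E_{\mu_G}f^2$ for every linear $f$, and $\lambda(G+e)\le(1+\theta)\lambda(G)$.

Together, $\Lambda_{i+1}\le(1+\theta)(\Lambda_i+\ell-1)\le2(\Lambda_i+\ell)$.

**Step 7: stop at the right moment.** For $m>2\Lambda_*$ we have $\Lambda_0<m/2\le\Lambda_N$. Let $i_*\ge1$ be the first index with $\Lambda_{i_*}\ge m/2$ and put $G^{(m)}=G_{i_*}$. Since $\Lambda_{i_*-1}<m/2$, Step 6 gives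
$$\frac m2\le\lambda(G^{(m)})\le m+2\ell.$$
Let $\gamma\ge\ell m$ be the girth of $G^{(m)}$. For $m$ large, $\gamma\ge\gamma_0$ and $m+2\ell\le q^{-\ell m/12}\le q^{-\gamma/12}$. By Step 3, Proposition 5 applies with $K=3$ and constants independent of $m$. So for some $m_0$ the family $\{G^{(m)}\}_{m\ge m_0}$ consists of connected graphs of maximum degree $\le\Delta$ and satisfies (3) uniformly. By Lemma 1, $\tau_2(G^{(m)})\ge m/2\to\infty$.

**Step 8: logarithmic and polynomial rates.** $G^{(m)}$ contains a cycle of length at least $\ell m$, so $|V(G^{(m)})|\to\infty$. Since $\mathrm{diam}\,H_m\le m$, $|V(H_m)|\le1+\sum_{j=1}^m\Delta b^{j-1}$, so $|V(G^{(m)})|\le C_{\Delta,\ell}\,b^m$ and $\tau_2\ge m/2\ge c\log|V|$.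

Now let $b\theta>1$ and $\theta\ne b^{-1/2}$. The open intervals $(b^{-1/\ell},b^{-1/(2\ell)})$ are $(b^{-1},b^{-1/2})$, $(b^{-1/2},b^{-1/4})$, $(b^{-1/3},b^{-1/6})$ and so on. From $\ell=2$ on, consecutive ones overlap, since $\ell+1<2\ell$. So their union is $(b^{-1},1)\setminus\{b^{-1/2}\}$, and $\theta$ lies in one of them. With this $\ell$, $b\theta^\ell>1$ and (13) gives $\Lambda_N\ge(b\theta^\ell)^J$. Choose $a>0$ so small that, for large $m$,
$$e^{am}\le(b\theta^\ell)^J\qquad\text{and}\qquad2(e^{am}+\ell)\le q^{-\ell m/12}.$$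
Repeat Step 7 with the threshold $e^{am}$ in place of $m/2$; it exceeds $\Lambda_*$ for large $m$, and the stopped graph has $e^{am}\le\lambda\le2(e^{am}+\ell)\le q^{-\gamma/12}$. Then $\tau_2\ge e^{am}\ge(|V|/C_{\Delta,\ell})^{a/\log b}\ge|V|^c$ for some $c>0$ and all large $m$. Except for the sentence on windows, this proves Theorem A. $\blacksquare$

## 9. Functions of a bounded window

The direct theorem of Section 1 concludes decay for all local functions, not only for a single spin. This stronger conclusion does not imply a gap either.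

**Proposition 7.** For the families of Section 8 and each $p\ge0$ there is $C_p$, with a rate $c>0$ not depending on $p$, such that for every $f$ depending on the spins of a set contained in some $B(v,p)$ and every $g$ depending on the spins at distance $\ge r$ from that set, $|\mathrm{Cov}(f,g)|\le C_pe^{-cr}\sqrt{\mathrm{Var}f\,\mathrm{Var}g}$.

*Proof.* We may assume the set nonempty (otherwise $f$ is constant). By the triangle inequality $g$ depends on spins in $F_{r-p}(v)$, and $f$ is a function of $\sigma_W$, $W=B(v,p)$. Let $p<s\le\delta\gamma$ and use $U,S$ and (9) from Section 6, with $A,\rho,q,\delta$ and $K=3$ as in Section 8.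

**Step 1: a formula for the posterior of $f$ on the tree.** For $x\in S_p(v)$ let $U_x$ be the descendant subtree in $U$, $\tau_x=\sigma_{S\cap U_x}$ and $\chi_x=E_{\mu_{U_x}}[\sigma_x\mid\tau_x]$. Given $\sigma_W$, the blocks $\tau_x$ are independent under $\mu_U$, and by Bayes $\mu_U(\tau_x\mid\sigma_W)=\mu_U(\tau_x)(1+\sigma_x\chi_x)$. Let $P_W$ be the law of $\sigma_W$ under $\mu_U$, and $Q$ the product of the $\mu_U$-marginal laws of the blocks. Subtract a constant so that $E_{\mu_U}f=0$. Then
$$E_{\mu_U}[f\mid\sigma_S]=\frac{E_{P_W}\big[f\,\big(\prod_x(1+\sigma_x\chi_x)-1\big)\big]}{L},\qquad L=E_{P_W}\prod_x(1+\sigma_x\chi_x),$$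
and $L$ is the density of the law of $\sigma_S$ with respect to $Q$.

**Step 2: bound numerator and denominator.** Write $n=|S_p(v)|\le A\rho^p$ and $t=\tanh(\Delta\beta)<1$. As $s>p$, $x$ is not in $S$. Given all other spins of $U_x$, the mean of $\sigma_x$ is $\tanh(\beta\sum_{y}\sigma_y)$ over its at most $\Delta$ children, so averaging gives $|\chi_x|\le t$. Hence $L\ge(1-t)^n$. Expanding the product, $|\prod_x(1+\sigma_x\chi_x)-1|\le2^n\max_x|\chi_x|$. Therefore
$$E_{\mu_U}\big[E_{\mu_U}[f\mid\sigma_S]^2\big]=E_Q\Big[\frac{(\text{numerator})^2}{L}\Big]\le\frac{4^n}{(1-t)^n}\,\mathrm{Var}_{\mu_U}(f)\sum_xE_{\mu_U}[\chi_x^2],$$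
where we used that $Q$ and $\mu_U$ give each block the same law. Lemma 4 in $U_x$, at depth $s-p\ge1$, gives
$$\sum_xE_{\mu_U}[\chi_x^2]\le\sum_x|S\cap U_x|\theta^{2(s-p)}=|S|\theta^{2(s-p)}\le A\theta^{-2p}q^s .$$
So $\mathrm{Var}_{\mu_U}(E_{\mu_U}[f\mid\sigma_S])\le C''_p\,q^s\,\mathrm{Var}_{\mu_U}(f)$, with $C''_p$ depending on $p$ but not on the graph.

**Step 3: transfer to $G$.** By (9), $E_{\mu_G}[f\mid\sigma_S]=E_{\mu_U}[f\mid\sigma_S]$. A mutual density bound of $3$ changes variances by a factor at most $3$, because $\mathrm{Var}(X)=\min_kE(X-k)^2$. Using it twice,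
$$\mathrm{Var}_{\mu_G}\big(E[f\mid\sigma_{S_s(v)}]\big)\le9C''_p\,q^s\,\mathrm{Var}_{\mu_G}(f)\qquad(p<s\le\delta\gamma).\tag{14}$$

**Step 4: all distances.** Put $r'=r-p$; the support of $g$ lies in $F_{r'}(v)$.

* If $r\le2p$, then $|\mathrm{Cov}(f,g)|\le\sqrt{\mathrm{Var}f\,\mathrm{Var}g}$ suffices, at the cost of a factor $e^{2pc}$ in $C_p$.
* If $\delta\gamma<p+1$, then $\mathrm{diam}(G)\le K\gamma\le K(p+1)/\delta$. Either $r'$ exceeds the diameter and $g$ is constant, or $r\le p+K(p+1)/\delta$ is bounded, and again $C_p$ absorbs it.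
* Otherwise $r'\ge p+1$ and $\lfloor\delta\gamma\rfloor\ge p+1$. If $r'\le\delta\gamma$, use the Markov property and (14) with $s=r'$. If $\delta\gamma<r'\le K\gamma$, use (14) with $s=\lfloor\delta\gamma\rfloor$, for which $q^s\le q^{-1}q^{\delta r'/K}$. If $r'>\mathrm{diam}(G)$, $g$ is constant.

Since $q^{\delta r'/K}=q^{-\delta p/K}q^{\delta r/K}$, we obtain the claim with $c=\frac\delta{2K}\log(1/q)$, which does not depend on $p$. $\square$

This completes the proof of Theorem A.

## 10. The gap from $\lambda$ by stochastic localization: proof of Theorem B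

The lower bound is Lemma 1. For the upper bound we must show $\mathrm{Var}_{\mu_G}(f)\le e^{2\beta\Delta\lambda(G)}\mathcal E(f,f)$. For a product measure such an inequality holds with constant $1$, by Efron–Stein: $\mathrm{Var}(f)\le\sum_vE[\mathrm{Var}(f\mid\sigma_{V\setminus v})]$. So we deform $\mu_G$ randomly into a product measure, as a martingale of measures, and control how much variance is lost on the way.

**Step 1: the process.** Let $A_G$ be the adjacency matrix and $J=\beta(A_G+\Delta I)$. Since $\|A_G\|\le\Delta$, $J$ is positive semidefinite and $\|J\|\le2\beta\Delta$. For $t\in[0,1]$ and $y\in\mathbb R^V$ let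
$$\mu_{t,y}(\sigma)\propto\exp\Big(\frac{1-t}2\sigma^TJ\sigma+y\cdot\sigma\Big),\qquad m(t,y)=E_{\mu_{t,y}}[\sigma].$$
The diagonal of $J$ contributes a constant. So $\mu_{0,0}=\mu_G$, $\mu_{t,y}$ is the Ising model at inverse temperature $(1-t)\beta$ with field $y$, and $\mu_{1,y}$ is a product measure. Let $y_t$ solve
$$dy_t=Jm(t,y_t)\,dt+J^{1/2}dW_t,\qquad y_0=0,$$
with $W$ a standard Brownian motion in $\mathbb R^V$; the drift is smooth, bounded and Lipschitz, so the solution exists. Write $\mu_t=\mu_{t,y_t}$, $m_t=m(t,y_t)$.

**Step 2: $\mu_t$ is a martingale.** Let $w_\sigma=\exp(\frac{1-t}2\sigma^TJ\sigma+y_t\cdot\sigma)$. Itô's formula gives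
$$dw_\sigma=w_\sigma\Big(-\tfrac12\sigma^TJ\sigma\,dt+\sigma\cdot dy_t+\tfrac12\sigma^TJ\sigma\,dt\Big)=w_\sigma\,\sigma\cdot dy_t .$$
Hence $Z=\sum_\sigma w_\sigma$ satisfies $dZ=Z\,m_t\cdot dy_t$, and for the quotient $\mu_t(\sigma)=w_\sigma/Z$
$$d\mu_t(\sigma)=\mu_t(\sigma)\big[(\sigma-m_t)\cdot dy_t-\sigma^TJm_t\,dt+m_t^TJm_t\,dt\big]=\mu_t(\sigma)\,(\sigma-m_t)\cdot J^{1/2}dW_t .$$
So for every $f$, $\mu_t(f):=E_{\mu_t}f$ is a bounded martingale with $d\mu_t(f)=\mathrm{Cov}_{\mu_t}(f,\sigma)\cdot J^{1/2}dW_t$, where $\mathrm{Cov}_{\mu_t}(f,\sigma)\in\mathbb R^V$. In particular $E\,\mu_1=\mu_G$. Since $\mathrm{Var}_{\mu_t}(f)=\mu_t(f^2)-\mu_t(f)^2$ and $\mu_t(f^2)$ is also a martingale,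
$$\frac d{dt}E\,\mathrm{Var}_{\mu_t}(f)=-E\big|J^{1/2}\mathrm{Cov}_{\mu_t}(f,\sigma)\big|^2.\tag{15}$$

**Step 3: the loss rate is at most $2\beta\Delta\lambda$.** Let $\Sigma_t$ be the covariance matrix of $\mu_t$. Its entries are nonnegative by FKG. By Ding–Song–Sun each is at most the zero-field correlation at inverse temperature $(1-t)\beta$, which is at most the entry of $M_G$ by Griffiths II. So $0\le\Sigma_t\le M_G$ entrywise, and by (P1) $\|\Sigma_t\|\le\lambda:=\lambda(G)$. Put $\kappa=\mathrm{Cov}_{\mu_t}(f,\sigma)$. Then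
$$|\kappa|^2=\mathrm{Cov}_{\mu_t}(f,\kappa\cdot\sigma)\le\sqrt{\mathrm{Var}_{\mu_t}f}\,\sqrt{\kappa^T\Sigma_t\kappa}\le\sqrt{\mathrm{Var}_{\mu_t}f}\,\sqrt\lambda\,|\kappa|,$$
so $|\kappa|^2\le\lambda\mathrm{Var}_{\mu_t}f$ and $|J^{1/2}\kappa|^2\le2\beta\Delta\lambda\mathrm{Var}_{\mu_t}f$. By (15), $\frac d{dt}E\,\mathrm{Var}_{\mu_t}f\ge-2\beta\Delta\lambda\,E\,\mathrm{Var}_{\mu_t}f$, and Grönwall gives
$$\mathrm{Var}_{\mu_G}(f)\le e^{2\beta\Delta\lambda}\,E\,\mathrm{Var}_{\mu_1}(f).$$

**Step 4: return from $\mu_1$ to $\mu_G$.** By Efron–Stein for the product measure $\mu_1$, $E\,\mathrm{Var}_{\mu_1}(f)\le\sum_vE\,E_{\mu_1}[\mathrm{Var}_{\mu_1}(f\mid\sigma_{V\setminus v})]$. With minima over functions $h$ of $\sigma_{V\setminus v}$, and since $\mu_G=E\mu_1$,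
$$E\,E_{\mu_1}[\mathrm{Var}_{\mu_1}(f\mid\sigma_{V\setminus v})]=E\min_hE_{\mu_1}(f-h)^2\le\min_hE_{\mu_G}(f-h)^2=E_{\mu_G}[\mathrm{Var}_{\mu_G}(f\mid\sigma_{V\setminus v})].$$
Summing over $v$, $\mathrm{Var}_{\mu_G}(f)\le e^{2\beta\Delta\lambda}\mathcal E(f,f)$, and (2) gives $\tau_2(G)\le e^{2\beta\Delta\lambda(G)}$. $\blacksquare$

## 11. The threshold $(\Delta-1)\tanh\beta=1$: proof of Theorem C

**The case $b\theta\ge1$.** Since $\theta<1$, this forces $b>1$, that is $\Delta\ge3$, and $\beta>0$. Theorem A gives a family with point-to-set decay and no uniform gap.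

**The case $b\theta<1$** (it includes all $\Delta\le2$). Here we bound row sums of $M_G$. For $v\ne w$ we claim
$$\langle\sigma_v\sigma_w\rangle_G\le\sum_\omega\theta^{|\omega|},\tag{16}$$
summed over walks $\omega$ from $v$ to $w$ that never reuse an edge and visit $w$ only at the end, $|\omega|$ being the length. Use induction on the number of edges. If $v$ is isolated, both sides are $0$. Otherwise apply Lemma 3(a). A neighbor $u=w$ contributes $\theta$, the walk of length one. A neighbor $u\ne w$ contributes $\theta\langle\sigma_u\sigma_w\rangle_{G-vu}$; by induction this is at most $\theta$ times a sum over such walks from $u$ to $w$ in $G-vu$, and putting the edge $vu$ in front gives such walks from $v$. This proves (16). There are at most $\Delta b^{j-1}$ walks of length $j\ge1$ from $v$ that never reuse an edge (with $0^0=1$ when $b=0$). Summing over $w$ and using (P2) with $x=\mathbf1$,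
$$\lambda(G)\le\max_v\sum_w\langle\sigma_v\sigma_w\rangle_G\le1+\sum_{j\ge1}\Delta b^{j-1}\theta^j=1+\frac{\Delta\theta}{1-b\theta}.$$
By Theorem B every family of maximum degree $\le\Delta$ has a uniform gap; in particular the implication holds.

**The growth condition, any $\beta$.** If (3) holds with rate $c$, then (5) reads
$$\lambda(G)\le1+C\sup_v\sum_{r\ge1}|S_r(v)|e^{-cr},$$
since pairs in different components are uncorrelated. This is bounded uniformly over the family when $\sup_{G,v}\sum_r|S_r(v)|e^{-cr}<\infty$, in particular when the spheres grow subexponentially, uniformly in $G$ and $v$. Theorem B gives the uniform gap. $\blacksquare$
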